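# Square-free Hamiltonian cycles in hypercubes

## Squares inside a Gray code of $Q_3$

Walk around the three-dimensional cube in the order
$$000,\ 100,\ 110,\ 010,\ 011,\ 111,\ 101,\ 001,\ \text{and back to } 000 .$$
Each step changes one bit, and every vertex is visited once. Look at the first four vertices. The walk uses the edge from $000$ to $100$ and, two steps later, the edge from $110$ to $010$. These are opposite sides of the 4-cycle $000,100,110,010$. So this walk contains two opposite sides of a square face. It does so in several ways: the edges $100\to110$ and $111\to101$ are opposite sides of the 4-cycle $100,110,111,101$, although the walk meets them at distant times.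

Now a walk in $Q_4$:
$$0000,1000,1010,0010,0110,0100,1100,1110,1111,1011,1001,1101,0101,0111,0011,0001,\ \text{back to } 0000 .$$
Again consecutive entries differ in one bit and all 16 vertices occur. It uses $0000\to1000$ and later $0100\to1100$. These are opposite sides of the 4-cycle $0000,1000,1100,0100$, but this time the two sides are traversed in parallel, whereas in the first example they were traversed in opposite senses.

Must every such walk, in every dimension, contain two opposite sides of a 4-cycle? Let us fix the words.

**Definition (hypercube, Hamiltonian cycle, 2-factor).** For an integer $n\ge1$, the hypercube $Q_n$ has vertex set $\{0,1\}^n$; two vertices are joined by an edge if they differ in exactly one entry. The position of that entry is the *direction* of the edge. A Hamiltonian cycle, for $n\ge2$, is a cycle $h=h_0h_1\cdots h_{2^n-1}$ through all vertices, with indices modulo $2^n$. A 2-factor is a set of edges such that every vertex lies on exactly two of them; it is a disjoint union of cycles covering all vertices. A Hamiltonian cycle is a 2-factor with one cycle.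

**Definition (squares in $h$).** Let $n\ge 2$ and let $(v_0v_1v_2v_3)$ be a 4-cycle of $Q_n$: four distinct vertices such that $v_0v_1,v_1v_2,v_2v_3,v_3v_0$ are edges. It is a *straight square* within $h$ if $(h_i,h_{i+1},h_j,h_{j+1})=(v_0,v_1,v_2,v_3)$ for some $i,j$, and a *twisted square* in $h$ if $(h_i,h_{i+1},h_j,h_{j+1})=(v_0,v_1,v_3,v_2)$ for some $i,j$. We say that $h$ *contains a square* if it contains a straight or a twisted one, and that $h$ is *square free* otherwise.

The Gray code above contains the straight square $(000,100,110,010)$ with $i=0,\ j=2$. The walk in $Q_4$ contains the twisted square $(0000,1000,1100,0100)$ with $i=0$, $j=5$, since $h_5=0100=v_3$ and $h_6=1100=v_2$.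

Feliú Sagols and Guillermo Morales-Luna, in "Parity balance of the $i$-th dimension edges in Hamiltonian cycles of the hypercube" (arXiv:1009.3304, 2010), state the conjecture that for every $n\ge2$ no Hamiltonian cycle of $Q_n$ is square free. We shall prove the following.

**Theorem.**
(A) $Q_{10}$ has a square-free Hamiltonian cycle, so the conjecture is false.
(B) $Q_n$ has a square-free Hamiltonian cycle for every $n\ge10$.
(C) For $2\le n\le5$ the conjecture is true; indeed every 2-factor of $Q_n$ contains two opposite edges of some 4-cycle.

The cases $6\le n\le9$ are not decided here.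

We first remove the distinction between straight and twisted.

**Lemma 1.** A Hamiltonian cycle $h$ contains a square if and only if some 4-cycle of $Q_n$ has two opposite edges that are both edges of $h$.

*Proof.* If $(v_0v_1v_2v_3)$ is a straight or twisted square in $h$, then $v_0v_1$ and $v_2v_3$ are edges of $h$. Conversely, let two opposite edges of a 4-cycle lie in $h$. Name the 4-cycle so that they are $v_0v_1$ and $v_2v_3$ and $h$ traverses the first as $v_0\to v_1$. Then $h$ traverses the other either as $v_2\to v_3$, and the square is straight, or as $v_3\to v_2$, and it is twisted. $\square$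

**Definition (square-free edge set).** A set of edges of $Q_n$ is *square-free* if it contains no two opposite edges of a 4-cycle. Equivalently, it contains no two edges that have the same direction and are translates of each other by one further unit vector.

For example, $\{000\text{–}100,\ 011\text{–}111\}$ is square-free, since the two edges have the same direction but are translates by two unit vectors; $\{000\text{–}100,\ 010\text{–}110\}$ is not. By Lemma 1, a Hamiltonian cycle is square free exactly when its edge set is.

## Counting directions in dimensions two to five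

The first thing to try is to prove the conjecture by looking at a vertex and its neighbors. This works up to dimension five, and gives part (C).

Let $D$ be a square-free 2-factor of $Q_n$; we look for a contradiction. Write $[n]$ for the set of directions, $v+k$ for the neighbor of $v$ in direction $k$, and $D(v)$ for the set of the two directions of the edges of $D$ at $v$. Two facts hold.

First, $k\in D(v)$ if and only if $k\in D(v+k)$, since both say that the edge between $v$ and $v+k$ is in $D$. Secondly, if $i\in D(v)$ and $k\neq i$, then $i\notin D(v+k)$: otherwise the edges of direction $i$ at $v$ and at $v+k$ would be opposite edges of a 4-cycle.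

**Step 1: dimensions two, three and four.** The purpose is to see that there is not enough room. For $n=2$ we have $D(v)=\{1,2\}$ for all $v$, but $2\in D(v)$ forces $2\notin D(v+1)$, a contradiction. Let $n\ge3$. For every $v$ there is some $k\notin D(v)$, and for such $k$ the two facts give
$$D(v+k)\subseteq[n]\setminus\bigl(D(v)\cup\{k\}\bigr),\qquad k\notin D(v). \tag{1}$$
The right side has $n-3$ elements and the left side has two. So $n\ge5$, which excludes $n=3$ and $n=4$.

**Step 2: dimension five.** The purpose is to compute one set $D(\cdot)$ in two ways. For $n=5$ both sides of (1) have two elements, so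
$$D(v+k)=[5]\setminus\bigl(D(v)\cup\{k\}\bigr),\qquad k\notin D(v). \tag{2}$$
Fix $v$ and rename directions so that $D(v)=\{1,2\}$. Then $1\in D(v+1)$ and $2\notin D(v+1)$, so $D(v+1)=\{1,x\}$ with $x\in\{3,4,5\}$. Let $y,y'$ be the other two elements of $\{3,4,5\}$.

Go to $v+y+1$ through $v+y$. By (2), $D(v+y)=[5]\setminus\{1,2,y\}=\{x,y'\}$. This does not contain $1$, so (2) applies again: $D(v+y+1)=[5]\setminus\{x,y',1\}=\{2,y\}$.

Now go there through $v+1$. Since $y\notin D(v+1)=\{1,x\}$, (2) gives $D(v+1+y)=[5]\setminus\{1,x,y\}=\{2,y'\}$. As $y\neq y'$, this is a contradiction, and (C) is proved. $\square$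

The exact point where this stops is $n=6$. There the right side of (1) has three elements, so (1) leaves three possibilities for $D(v+k)$ and is no longer the identity (2). Both evaluations in Step 2 used the identity. For large $n$ the local restriction is weak, and we change sides and build a counterexample.

## A four-coloring of the edges of $Q_4$

Let $F=\mathbb F_4=\{0,1,\omega,\bar\omega\}$ be the field with four elements. Its arithmetic is
$$g+g=0,\quad 1+\omega=\bar\omega,\quad 1+\bar\omega=\omega,\quad \omega+\bar\omega=1,\quad \omega^2=\bar\omega,\quad \bar\omega^2=\omega,\quad \omega\bar\omega=1 .$$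
We index the four coordinates of $Q_4$ by the elements of $F$. A vertex is then a subset of $F$, the sum $+$ of vertices is symmetric difference, and the unit vector of direction $d\in F$ is $e_d=\{d\}$. In particular $0$ is the name of a direction, $\{0\}$ is a vertex with one element, and the origin is $\emptyset$. "Even" and "odd" refer to the number of elements; $E$ denotes the set of the 8 even vertices.

**Definition (syndrome).** $s(v)=\sum_{g\in v}g\in F$.

Since $g+g=0$, we have $s(v+v')=s(v)+s(v')$; also $s(F)=0+1+\omega+\bar\omega=0$. On $E$ each value is taken exactly twice, at some $v$ and at $v+F$: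

| $s$ | $0$ | $1$ | $\omega$ | $\bar\omega$ |
|---|---|---|---|---|
| even vertices | $\emptyset,\ F$ | $\{0,1\},\ \{\omega,\bar\omega\}$ | $\{0,\omega\},\ \{1,\bar\omega\}$ | $\{0,\bar\omega\},\ \{1,\omega\}$ |

**Definition (color of an edge).** The edge of direction $d$ with even endpoint $v$ has color $d+\omega s(v)\in F$. The set of edges of color $c$ is $M_c$.

For instance, at $\emptyset$ the edge of direction $d$ has color $d$; at $\{0,\omega\}$, with $s=\omega$ and $\omega s=\bar\omega$, the edge of direction $0$ has color $\bar\omega$.

**Lemma 2.** (a) Each $M_c$ is a perfect matching of $Q_4$: every vertex lies on exactly one of its edges. (b) The four edges of any 4-cycle of $Q_4$ have four different colors. More precisely, write the 4-cycle as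
$$v_0 \text{ even},\quad v_1=v_0+e_d,\quad v_2=v_0+e_d+e_{d+u},\quad v_3=v_0+e_{d+u},\qquad u\ne0,$$
and let $\gamma=d+\omega s(v_0)$. Then the colors of $v_0v_1,\ v_1v_2,\ v_2v_3,\ v_3v_0$ are
$$\gamma,\qquad \gamma+\bar\omega u,\qquad \gamma+\omega u,\qquad \gamma+u. \tag{3}$$
(c) For every even $\tau$,
$$M_c+\tau=M_{c+\omega s(\tau)}. \tag{4}$$

*Proof.* (a) At an even $v$ the color $d+\omega s(v)$ runs through $F$ once as $d$ does. At an odd $w$ the edge of direction $d$ has even endpoint $w+e_d$, of syndrome $s(w)+d$, so its color is
$$d+\omega\bigl(s(w)+d\bigr)=(1+\omega)d+\omega s(w)=\bar\omega d+\omega s(w), \tag{5}$$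
again bijective in $d$.

(b) Every 4-cycle contains an even vertex $v_0$; its two neighbors on the 4-cycle are $v_0+e_d$ and $v_0+e_{d'}$ with $d'\ne d$, and we put $u=d+d'$. So the stated form is general. The edge $v_0v_1$ has color $\gamma$ by definition. The vertex $v_2$ is even with $s(v_2)=s(v_0)+d+d+u=s(v_0)+u$. The edge $v_1v_2$ has direction $d+u$ and even endpoint $v_2$, so its color is $d+u+\omega s(v_0)+\omega u=\gamma+\bar\omega u$. The edge $v_2v_3$ has direction $d$ and even endpoint $v_2$: color $\gamma+\omega u$. The edge $v_3v_0$ has direction $d+u$ and even endpoint $v_0$: color $\gamma+u$. Since $0,\bar\omega u,\omega u,u$ are the four elements of $F$, the colors differ.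

(c) Translation by $\tau$ sends the edge $(v,d)$ to $(v+\tau,d)$, and $d+\omega s(v+\tau)=d+\omega s(v)+\omega s(\tau)$. $\square$

By (b) each single $M_c$ is square-free. The union of two of them is not, in agreement with (C). Given $c\neq c'$, put $u=\bar\omega(c+c')$ and take $v_0=\emptyset$, $d=c$; by (3) the opposite edges $v_0v_1,v_2v_3$ have colors $c$ and $c+\omega\bar\omega(c+c')=c'$. So the two matchings that make up a 2-factor should live in different coordinates. This will be done in the next section; first we study how it feels to walk along two matchings in turn.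

For $c\ne c'$ let $T_{c,c'}:E\to E$ be the bijection "move along the $M_c$-edge, then along the $M_{c'}$-edge". For $x\in F$, $x\neq0$, let
$$L_xv=v+e_{\omega s(v)}+e_{\omega s(v)+x}\qquad(v\in E),$$
let $L_0=\mathrm{id}$, and write $-v$ for $v+F$. Since $s(v+F)=s(v)$, the map $v\mapsto-v$ commutes with all $L_x$. We write $\pm L_x$ for a map that is $L_x$ or $-L_x$.

**Lemma 3.** For $c\ne c'$,
$$T_{c,c'}=\pm L_x\quad\text{with } x=\omega(c+c')\ne0,\qquad\text{and}\qquad s(\pm L_xv)=s(v)+x, \tag{6}$$
where the sign is the same for all $v$.

*Proof.* The $M_c$-edge at $v$ has direction $\delta$ with $\delta+\omega s(v)=c$, so $\delta=\omega s(v)+c$. It leads to the odd vertex $w=v+e_\delta$ with $s(w)=s(v)+\omega s(v)+c=\bar\omega s(v)+c$. The final vertex $v''$ is joined to the same $w$ by its $M_{c'}$-edge, so the same computation gives $s(w)=\bar\omega s(v'')+c'$. Hence $\bar\omega(s(v'')+s(v))=c+c'$, that is, $s(v'')=s(v)+x$. The second direction is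
$$\omega s(v'')+c'=\omega s(v)+\bar\omega(c+c')+c'=\delta+c+c'+\bar\omega(c+c')=\delta+(1+\bar\omega)(c+c')=\delta+x .$$
So $T_{c,c'}v=v+e_\delta+e_{\delta+x}$. The set $\{\delta,\delta+x\}$ is a coset of $\{0,x\}$. It equals $\{\omega s(v),\omega s(v)+x\}$ if $c\in\{0,x\}$, and it is the complement of that set otherwise. In the first case $T_{c,c'}v=L_xv$ for all $v$, in the second $T_{c,c'}v=-L_xv$ for all $v$. The formula for $s(\pm L_xv)$ follows from the definition of $L_x$ and $s(F)=0$. $\square$

**Lemma 4.** $L_xL_y=\pm L_{x+y}$ for all $x,y\in F$, and $L_x^2=-1$ for $x\neq0$, where $-1$ is the map $v\mapsto -v$. So a product of maps $\pm L_{x_i}$ is $\pm L_z$ with $z=\sum x_i$. If $z\ne0$, this product has order 4 and all its orbits on $E$ have size 4.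

*Proof.* If $x$ or $y$ is $0$ the first claim is clear. Let $x,y\neq0$ and $\delta=\omega s(v)$. Then $L_yv=v+e_\delta+e_{\delta+y}$ has $\omega s(L_yv)=\delta+\omega y$, so
$$L_xL_yv=v+e_\delta+e_{\delta+y}+e_{\delta+\omega y}+e_{\delta+\omega y+x}.$$
If $x=y$, the last direction is $\delta+\bar\omega y$; all four directions occur, and $L_x^2v=v+F$. If $x=\omega y$, the last direction is $\delta$ and cancels the first; what remains is $v+e_{\delta+y}+e_{\delta+\omega y}$, and since $\{\delta+y,\delta+\omega y\}$ is the complement of $\{\delta,\delta+\bar\omega y\}$, this is $-L_{\bar\omega y}v$, with $\bar\omega y=y+\omega y=x+y$. If $x=\bar\omega y$, the last direction is $\delta+\omega y+\bar\omega y=\delta+y$ and cancels the second; what remains is $v+e_\delta+e_{\delta+\omega y}=L_{\omega y}v$, with $\omega y=y+\bar\omega y=x+y$. In every case $L_xL_y=\pm L_{x+y}$.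

Since $-1$ commutes with everything, products of maps $\pm L_{x_i}$ have the stated form. If $z\neq0$, then $(\pm L_z)^2=L_z^2=-1$ has no fixed point, and the fourth power is the identity. So every orbit has size exactly 4. $\square$

## One matching in each of two four-dimensional factors

Write $Q_{8+t}=Q_4\times Q_4\times Q_t$ with vertices $(a,b,y)$, where $a,b\subseteq F$ and $y\in Q_t$; we call $y$ the *layer*. An *A-edge* changes $a$, a *B-edge* changes $b$, a *Z-edge* changes $y$. The A-edges at fixed $(b,y)$ form a copy of $Q_4$, and so do the B-edges at fixed $(a,y)$; in these copies we use the colors of the previous section.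

**Definition (layered 2-factor).** Given functions $c(b,y)$ and $c'(a,y)$ with values in $F$, let $G(c,c')$ consist of all A-edges at $(b,y)$ lying in $M_{c(b,y)}$ and all B-edges at $(a,y)$ lying in $M_{c'(a,y)}$.

By Lemma 2(a) every vertex lies on exactly one A-edge and one B-edge of $G(c,c')$, so this is a 2-factor. The use of two factors is that a vertex coloring of one factor controls the edges in the other.

**Lemma 5.** If $c$ is a proper vertex coloring of $Q_4\times Q_t$ (variables $b,y$) and $c'$ is a proper vertex coloring of $Q_4\times Q_t$ (variables $a,y$), then $G(c,c')$ is square-free.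

*Proof.* Opposite edges of a 4-cycle have the same direction, so both are A-edges or both are B-edges. Consider two opposite A-edges of a 4-cycle. If they lie at the same $(b,y)$, they are opposite in a 4-cycle of $Q_4$ and have different colors by (3), so they are not both in $M_{c(b,y)}$. Otherwise they are the same edge of $Q_4$ at two adjacent pairs $(b,y),(b',y')$, where $c$ takes different values; one edge has only one color, so not both belong to $G(c,c')$. B-edges are treated in the same way. $\square$

Take $t=0$ and let the colors depend on parity only: $c=\alpha$ for even $b$ and $\beta\neq\alpha$ for odd $b$; $c'=e$ for even $a$ and $o\neq e$ for odd $a$. Then $G(c,c')$ is a square-free 2-factor of $Q_8$. How many cycles does it have? Start at a vertex with $a,b$ even, along its A-edge (color $\alpha$). Now $a$ is odd, and the B-edge has color $o$. Now $b$ is odd, the A-edge has color $\beta$, and $a$ becomes even; the B-edge then has color $e$. After four edges we have moved from $(a,b)$ to $(T_{\alpha,\beta}a,\ T_{o,e}b)$. Both maps have order 4 with all orbits of size 4, so we return after $16$ edges. The 2-factor has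 16 cycles of length 16, far from one.

## Exchanging four edges along an eight-cycle

To turn a 2-factor into a Hamiltonian cycle, the natural move is this: find a 4-cycle $v_0v_1v_2v_3$ such that $v_0v_1$ lies on one cycle and $v_2v_3$ on another, and replace these two edges by $v_1v_2$ and $v_3v_0$. The two cycles become one. For us the move is impossible, twice over. A square-free 2-factor has no 4-cycle with two opposite edges in it, so there is nothing to apply the move to; and if there were, the two added edges would be opposite edges of a 4-cycle, so the result would not be square-free.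

The way around is to exchange four edges at once, along an 8-cycle that winds around a 4-cycle of $Q_4$ while it winds around a 4-cycle of layers. By (3) the 4-cycle of $Q_4$ has one edge of each color, so we can hope to find its four edges in four layers that use the four colors.

**Definition (switch).** Let $D$ be a 2-factor of $Q_{8+t}$. Let $v_0v_1v_2v_3$ be a 4-cycle of $Q_4$ with $v_0$ even, $Y_0Y_1Y_2Y_3$ a 4-cycle of $Q_t$, and $b$ a fixed vertex of the second $Q_4$. Suppose the A-edges $v_0v_1,\ v_1v_2,\ v_2v_3,\ v_3v_0$ at $b$ belong to $D$ in the layers $Y_0,Y_1,Y_2,Y_3$ respectively. Put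
$$\begin{aligned}
x_0&=(v_0,b,Y_0),& x_1&=(v_1,b,Y_1),& x_2&=(v_2,b,Y_2),& x_3&=(v_3,b,Y_3),\\
x_0'&=(v_1,b,Y_0),& x_1'&=(v_2,b,Y_1),& x_2'&=(v_3,b,Y_2),& x_3'&=(v_0,b,Y_3).
\end{aligned}$$
These eight vertices are distinct, and $x_0x_0'x_1x_1'x_2x_2'x_3x_3'$ is an 8-cycle. The *switch* removes the four A-edges $x_ix_i'$ and adds the four Z-edges $x_i'x_{i+1}$ (indices mod 4), which are required not to be in $D$. The added edges are at $v_1$ between $Y_0,Y_1$, at $v_2$ between $Y_1,Y_2$, at $v_3$ between $Y_2,Y_3$, and at $v_0$ between $Y_3,Y_0$.

For example, with the 4-cycle $\emptyset,\{0\},\{0,1\},\{1\}$ and layers $00,10,11,01$, the 8-cycle is, leaving out $b$,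
$$(\emptyset,00),(\{0\},00),(\{0\},10),(\{0,1\},10),(\{0,1\},11),(\{1\},11),(\{1\},01),(\emptyset,01).$$
The two added edges that change the first bit of the layer are at $a=\{0\}$ and at $a=\{1\}$, with different second bit: they are translates by three unit vectors, and so are not opposite edges of a 4-cycle.

Each of the eight vertices loses one edge and gains one, so the result is a 2-factor. Call a 2-factor *alternating* if every vertex lies on exactly one B-edge and exactly one non-B-edge. Each $G(c,c')$ is alternating. If $D$ is alternating, then the only non-B-edge at $x_i$ is $x_ix_i'$, so the added edges are automatically new; and the result is again alternating. Call two switches *edge-disjoint* if they remove no common edge. Two edge-disjoint switches on an alternating 2-factor have no vertex in common, because a common vertex would have its only non-B-edge removed by both. So edge-disjoint switches of an alternating 2-factor can be carried out one after another in any order, with the same result.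

**Lemma 6.** (a) If the four removed edges lie on four different cycles of $D$, the switch merges these four cycles into one. (b) If $D$ is alternating, $x_0x_0',x_2x_2'$ lie on a cycle $X$ and $x_1x_1',x_3x_3'$ lie on a cycle $Y\neq X$, the switch merges $X$ and $Y$ into one cycle. In both cases the other cycles are unchanged.

*Proof.* (a) Removing $x_ix_i'$ from its cycle leaves a path $P_i$ from $x_i$ to $x_i'$ through all vertices of that cycle. The added edges $x_0'x_1,\ x_1'x_2,\ x_2'x_3,\ x_3'x_0$ join $P_0,P_1,P_2,P_3$ cyclically.

(b) Here the sense in which the edges are traversed matters. From $x_i$ to $x_{i+1}$ one coordinate in $a$ and one in $y$ changes, so all four $x_i$ have the same parity in $Q_{8+t}$, and the $x_i'$ have the other parity. Parity alternates along any cycle, and so do B-edges and non-B-edges. Hence, when $X$ is traversed, all its non-B-edges are entered at vertices of the same parity. Choose the sense in which $x_0x_0'$ is traversed from $x_0$ to $x_0'$; then $x_2x_2'$ is traversed from $x_2$ to $x_2'$. So $X$ reads $x_0x_0'\leadsto x_2x_2'\leadsto x_0$, and similarly $Y$ reads $x_1x_1'\leadsto x_3x_3'\leadsto x_1$.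 The arrows denote paths that are kept and that together contain all vertices of $X$ and $Y$. In the new 2-factor we read
$$x_0'\leadsto x_2 - x_1'\leadsto x_3 - x_2'\leadsto x_0 - x_3'\leadsto x_1 - x_0',$$
where the dashes are the added edges $x_1'x_2,\ x_2'x_3,\ x_3'x_0,\ x_0'x_1$. This is a single cycle using all four paths. $\square$

A switch as in (a) lowers the number of cycles by three. So we would like a layered 2-factor with few cycles, in number congruent to $1$ modulo $3$, and with all four colors in use at a fixed $b$.

## A 2-factor of $Q_{10}$ with sixteen cycles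

Let $t=2$ and name the layers $y_0=00,\ y_1=10,\ y_2=11,\ y_3=01$; they are cyclically adjacent. With colors depending only on parity and layer, each layer would have 16 cycles, as in the $Q_8$ example. To get fewer, we change the color $c'$ on two even values of $a$ in each layer, so that the map acting on $b$ during one turn of $a$ is no longer the identity. Put
$$S=\{\emptyset,\{1,\omega\}\},\qquad S+F=\{F,\{0,\bar\omega\}\}.$$
Both sets have syndromes $0$ and $\bar\omega$. Define $c$ and $c'$ by this table, where "special" is the color $c'$ for $a$ in the special set and "normal" the color for all other even $a$: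

| layer | $\alpha$: $c$ for $b$ even | $\beta$: $c$ for $b$ odd | $e$: normal | $e'$: special | special set | $o$: $c'$ for $a$ odd |
|---|---|---|---|---|---|---|
| $y_0$ | $0$ | $1$ | $0$ | $1$ | $S$ | $\omega$ |
| $y_1$ | $\bar\omega$ | $0$ | $\bar\omega$ | $\omega$ | $S$ | $1$ |
| $y_2$ | $\omega$ | $1$ | $0$ | $\omega$ | $S+F$ | $\bar\omega$ |
| $y_3$ | $1$ | $0$ | $\bar\omega$ | $1$ | $S+F$ | $0$ |

Let $G=G(c,c')$.

**Step 1: $G$ is square-free.** We check that both colorings are proper, so that Lemma 5 applies. Inside a layer, adjacent values of $b$ have different parity, and $\alpha\neq\beta$ in each row; adjacent values of $a$ have different parity, and $o\notin\{e,e'\}$ in each row. Between cyclically consecutive layers, the columns $\alpha=(0,\bar\omega,\omega,1)$, $\beta=(1,0,1,0)$ and $o=(\omega,1,\bar\omega,0)$ change at every step, including the step from $y_3$ to $y_0$. For even $a$, the sets $\{e,e'\}$ are $\{0,1\},\{\bar\omega,\omega\},\{0,\omega\},\{\bar\omega,1\}$. Consecutive ones are disjoint except that $y_1,y_2$ share $\omega$ and $y_3,y_0$ share $1$. In both exceptions the shared color is special in both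 rows: it is used only on $S$ in one row and only on $S+F$ in the other, and $S\cap(S+F)=\emptyset$. So for a fixed $a$ the colors differ.

**Step 2: labels for the cycles.** We want a formula that tells which cycle a vertex lies on. Define additive maps $p,q,r:F\to\mathbb F_2$ with kernels $\{0,\omega\},\{0,1\},\{0,\bar\omega\}$:

| | $0$ | $1$ | $\omega$ | $\bar\omega$ |
|---|---|---|---|---|
| $p$ | 0 | 1 | 0 | 1 |
| $q$ | 0 | 0 | 1 | 1 |
| $r$ | 0 | 1 | 1 | 0 |

Thus $r=p+q$. Give each vertex $(a,b,y_k)$ with $a$ and $b$ both even (an *ee-vertex*) the label
$$\begin{aligned}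
y_0&:\ \bigl(p(s(a)),\ r(s(a))+p(s(b))\bigr), & y_1&:\ \bigl(q(s(a)),\ r(s(a))+p(s(b))+1\bigr),\\
y_3&:\ \bigl(p(s(a)),\ r(s(a))+r(s(b))\bigr), & y_2&:\ \bigl(q(s(a)),\ r(s(a))+r(s(b))+1\bigr).
\end{aligned}$$
We write a label $(i,j)$ also as $ij$.

Here is one stretch of a cycle, by hand, in layer $y_0$ from $(\emptyset,\emptyset)$. The A-edge has color $\alpha=0$, hence direction $0$, and leads to $a=\{0\}$. Now $a$ is odd, so the B-edge has color $o=\omega$, and at $b=\emptyset$ its direction is $\omega$: $b=\{\omega\}$. Now $b$ is odd, so the A-edge has color $\beta=1$; by (5) at $a=\{0\}$, with $s(a)=0$, we need $\bar\omega d=1$, so $d=\omega$ and $a=\{0,\omega\}$. This is not in $S$, so the B-edge has color $e=0$; by (5) at $b=\{\omega\}$ we need $\bar\omega d+\omega\omega=0$, so $d=1$ and $b=\{1,\omega\}$. The next ee-vertex is $(\{0,\omega\},\{1,\omega\})$, with $s(a)=\omega$, $s(b)=\bar\omega$. Its label is $(p(\omega),r(\omega)+p(\bar\omega))=(0,1+1)=00$, the same as the label of $(\emptyset,\emptyset)$.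

**Lemma 7.** Each layer contains exactly four cycles of $G$. Two ee-vertices of the same layer lie on the same cycle if and only if they have the same label.

*Proof.* Since $G$ has no Z-edges, each cycle stays in a layer; fix the layer. Starting at an ee-vertex along its A-edge, a cycle alternates A- and B-edges, so the parities of $(a,b)$ run through even-even, odd-even, odd-odd, even-odd, even-even, and so on. Every cycle therefore contains ee-vertices, and its ee-vertices form one orbit of the map that goes four edges forward. As in the $Q_8$ example, but with the color of the last B-edge depending on $a$, this map is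
$$\Phi(a,b)=\bigl(Ta,\ T_{o,e(Ta)}b\bigr),\qquad T=T_{\alpha,\beta},$$
where $e(a)$ denotes the color $e$ or $e'$ used at the even vertex $a$.

*Orbits have size 16.* By (6), $T=\pm L_x$ with $x=\omega(\alpha+\beta)$, that is, $x=\omega,1,1,\omega$ in $y_0,y_1,y_2,y_3$. By Lemma 4 all $T$-orbits have size 4. Along an orbit the syndrome takes only two values $\sigma,\sigma+x$, and exactly four even vertices have one of these syndromes, so the orbits are the sets $\{a\in E: s(a)\in\{\sigma,\sigma+x\}\}$. The two elements of the special set have syndromes $0$ and $\bar\omega$, which lie in different cosets of $\{0,\omega\}$ and in different cosets of $\{0,1\}$. So the special set meets each $T$-orbit exactly once. Consequently $\Phi^4(a,b)=(a,\Pi_a b)$, where $\Pi_a$ is a product of four maps $T_{o,\cdot}$, three with normal and one with special color. By (6) and Lemma 4, $\Pi_a=\pm L_z$ with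
$$z=\omega(4o+3e+e')=\omega(e+e')\neq0 .$$
If $\Phi^m(a,b)=(a,b)$ then $4\mid m$, since the $T$-orbit of $a$ has size 4; and with $m=4k$ we get $\Pi_a^kb=b$, so $4\mid k$ by Lemma 4. And $\Phi^{16}$ is the identity. So every orbit has size exactly 16, and the 64 ee-vertices of the layer form $64/16=4$ orbits.

*The label does not change under $\Phi$.* Under $\Phi$ the syndrome $s(a)$ changes by $x$. In $y_0,y_3$ we have $x=\omega$ and $p(\omega)=0$, $r(\omega)=1$; in $y_1,y_2$ we have $x=1$ and $q(1)=0$, $r(1)=1$. So the first component of the label is unchanged, and the term $r(s(a))$ changes by $1$. The syndrome $s(b)$ changes by $\omega(o+e)$ or $\omega(o+e')$. These two values are: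

| layer | $\omega(o+e)$ | $\omega(o+e')$ | functional of $s(b)$ in the label |
|---|---|---|---|
| $y_0$ | $\omega\cdot\omega=\bar\omega$ | $\omega(\omega+1)=1$ | $p$ |
| $y_1$ | $\omega(1+\bar\omega)=\bar\omega$ | $\omega(1+\omega)=1$ | $p$ |
| $y_2$ | $\omega\bar\omega=1$ | $\omega(\bar\omega+\omega)=\omega$ | $r$ |
| $y_3$ | $\omega\bar\omega=1$ | $\omega\cdot1=\omega$ | $r$ |

We have $p(\bar\omega)=p(1)=1$ and $r(1)=r(\omega)=1$. So the term in $s(b)$ always changes by $1$, and the second component changes by $1+1=0$.

*Each label is one orbit.* As a function of $(s(a),s(b))\in F^2$ the label is affine and onto $\mathbb F_2^2$: the first component is a nonzero functional of $s(a)$, and for fixed $s(a)$ the second takes both values as $s(b)$ varies. So each label belongs to $16/4=4$ pairs of syndromes, and each pair comes from $2\cdot2$ pairs $(a,b)$. Each label class has 16 elements and is a union of orbits of size 16, hence a single orbit. $\square$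

So $G$ is a square-free 2-factor of $Q_{10}$ with $16$ cycles, and we may name the cycles by layer and label. Each A-edge at an even $b$ has exactly one even endpoint $a$, and its cycle is found from the label there.

## Five switches and a Hamiltonian cycle of $Q_{10}$

We prove (A). Consider three 4-cycles $(v_0,v_1,v_2,v_3)$ of $Q_4$:
$$\begin{aligned}
Sq_0&:\ \emptyset,\ \{0\},\ \{0,1\},\ \{1\};\\
Sq_\omega&:\ \{0,\omega\},\ \{0,\omega,\bar\omega\},\ \{0,\bar\omega\},\ \{0\};\\
Sq_1&:\ \{0,1\},\ \{0,1,\omega\},\ F,\ \{0,1,\bar\omega\}.
\end{aligned}$$

**Step 1: the switches apply at every even $b$.** In the notation of Lemma 2(b), each of them has $d=\omega s(v_0)$ and $u=1$. Indeed $s(v_0)=0,\omega,1$ gives $d=0,\bar\omega,\omega$, and the other direction $d+1$ is $1,\omega,\bar\omega$. So $\gamma=d+\omega s(v_0)=0$, and by (3) the colors of $v_0v_1,v_1v_2,v_2v_3,v_3v_0$ are $0,\bar\omega,\omega,1$. These are exactly the colors $\alpha$ of the layers $y_0,y_1,y_2,y_3$. So for every even $b$ the four edges, at $b$, belong to $G$ in the layers $y_0,y_1,y_2,y_3$ respectively, and the switch with $Y_k=y_k$ applies to $G$. We denote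 it $[Sq,b]$.

**Step 2: which cycles a switch meets.** The even endpoints of the removed edges in $y_0,y_1,y_2,y_3$ are $v_0,v_2,v_2,v_0$, with $(s(v_0),s(v_2))=(0,1),(\omega,\bar\omega),(1,0)$ for $Sq_0,Sq_\omega,Sq_1$. Put $P=p(s(b))$ and $R=r(s(b))$. Inserting in the definition of the labels gives:

| | $y_0$ | $y_1$ | $y_2$ | $y_3$ |
|---|---|---|---|---|
| $[Sq_0,b]$ | $(0,P)$ | $(0,P)$ | $(0,R)$ | $(0,R)$ |
| $[Sq_\omega,b]$ | $(0,1+P)$ | $(1,1+P)$ | $(1,1+R)$ | $(0,1+R)$ |
| $[Sq_1,b]$ | $(1,1+P)$ | $(0,1+P)$ | $(0,1+R)$ | $(1,1+R)$ |

For example, for $[Sq_\omega,b]$ in $y_1$ we have $s(a)=\bar\omega$, so the label is $(q(\bar\omega),r(\bar\omega)+P+1)=(1,1+P)$; for $[Sq_0,b]$ in $y_2$ we have $s(a)=1$ and the label is $(q(1),r(1)+R+1)=(0,R)$. Moreover $(P,R)=(0,0),(1,1),(0,1),(1,0)$ for $s(b)=0,1,\omega,\bar\omega$.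

**Step 3: choice of five switches.** Apply to $G$
$$F_2=[Sq_\omega,\{0,\bar\omega\}],\quad F_3=[Sq_\omega,\{0,\omega\}],\quad F_4=[Sq_1,\{0,\bar\omega\}],\quad F_5=[Sq_1,\{0,\omega\}],\quad F_1=[Sq_0,\{\omega,\bar\omega\}].$$
For $b=\{0,\bar\omega\}$ we have $(P,R)=(1,0)$, for $b=\{0,\omega\}$ we have $(0,1)$, and for $b=\{\omega,\bar\omega\}$, of syndrome $1$, we have $(1,1)$. So the labels are:

| | $y_0$ | $y_1$ | $y_2$ | $y_3$ |
|---|---|---|---|---|
| $F_2$ | 00 | 10 | 11 | 01 |
| $F_3$ | 01 | 11 | 10 | 00 |
| $F_4$ | 10 | 00 | 01 | 11 |
| $F_5$ | 11 | 01 | 00 | 10 |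
| $F_1$ | 01 | 01 | 01 | 01 |

The switches are edge-disjoint. Only $F_2,F_4$ and $F_3,F_5$ have equal $b$. In each layer one of them removes an edge with even endpoint from $Sq_\omega$ and the other from $Sq_1$; in $y_0,y_3$ these endpoints are $\{0,\omega\}$ and $\{0,1\}$, in $y_1,y_2$ they are $\{0,\bar\omega\}$ and $F$. They differ, so the edges differ.

**Step 4: one cycle.** In each column of the table, $F_2,\dots,F_5$ show the four labels once each. So these four switches together meet each of the 16 cycles of $G$ exactly once, and by Lemma 6(a), applied four times, they yield exactly four cycles $K_2,\dots,K_5$, where $K_i$ comes from $F_i$. The edges removed by $F_1$ have label $01$ in every layer. In the columns $y_0,y_1,y_2,y_3$ the label $01$ stands in the rows of $F_3,F_5,F_4,F_2$. So these edges lie on $K_3,K_5,K_4,K_2$, four different cycles, and by Lemma 6(a) $F_1$ merges them into one. This is a Hamiltonian cycle $H_{10}$ of $Q_{10}$. In terms of counts: $16\to4\to1$.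

**Step 5: no square.** Opposite edges of a 4-cycle have the same direction. The A- and B-edges of $H_{10}$ form a subset of the square-free set $G$, so only pairs of Z-edges of the same direction remain. All switches are at even $b$. If two Z-edges have different $b$'s, these are distinct even sets and differ in at least two coordinates; the edges are not opposite in a 4-cycle. Let the $b$'s be equal. The layer changes the first bit between $y_0,y_1$ and between $y_2,y_3$, and the second bit between $y_1,y_2$ and between $y_3,y_0$. So the added edges of the first bit are at $v_1,v_3$ and those of the second bit at $v_0,v_2$. The values of $a$ are as follows.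

- First bit: for $b=\{0,\omega\}$ or $\{0,\bar\omega\}$, where $Sq_\omega$ and $Sq_1$ act, $\{0,\omega,\bar\omega\},\{0\},\{0,1,\omega\},\{0,1,\bar\omega\}$; for $b=\{\omega,\bar\omega\}$, $\{0\},\{1\}$.
- Second bit: for $b=\{0,\omega\}$ or $\{0,\bar\omega\}$, $\{0,\omega\},\{0,\bar\omega\},\{0,1\},F$; for $b=\{\omega,\bar\omega\}$, $\emptyset,\{0,1\}$.

In each list the sets are distinct and have the same parity, so any two of them differ in at least two coordinates. Hence no two Z-edges are opposite in a 4-cycle, $H_{10}$ is square-free, and (A) is proved. $\square$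

## Thirty-two cycles and a Hamiltonian cycle of $Q_{11}$

For (B) we shall pass from $n$ to $n+2$, which preserves the parity of $n$, so we also need a starting point in odd dimension. Write $Q_{11}=Q_{10}\times\{0,1\}$ with vertices $(a,b,y,z)$, and call $z$ the third bit of the layer. Put
$$t=\{0,1\},\quad s(t)=1,\qquad\qquad \theta=\{1,\bar\omega\},\quad s(\theta)=1+\bar\omega=\omega .$$
For a set of edges, adding $(\tau,\theta,0)$ means applying the translation $(a,b,y)\mapsto(a+\tau,b+\theta,y)$.

**Step 1: a square-free 2-factor of $Q_{11}$.** Place $G$ at $z=0$ and $G+(t,\theta,0)$ at $z=1$. We claim that this is again a layered 2-factor to which Lemma 5 applies. The A-edges at $(b,y)$ with $z=1$ are translates by $t$ of the A-edges of $G$ at $(b+\theta,y)$. Since $\theta$ is even and $c$ depends only on the parity of $b$ and on $y$, (4) shows that their color is $\alpha+\omega$ for even $b$ and $\beta+\omega$ for odd $b$. The B-edges at $(a,y)$ with $z=1$ are translates by $\theta$ of those of $G$ at $(a+t,y)$, so their color is $c'(a+t,y)+\omega s(\theta)=c'(a+t,y)+\bar\omega$. At $z=1$ both colorings are a proper coloring,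 translated, plus a constant; so they are proper inside $z=1$. Across the third bit, the A-color changes by $\omega\neq0$. For odd $a$ the B-color changes from $o$ to $o+\bar\omega\ne o$. For even $a$ it changes from an element of $\{e,e'\}$ to an element of $\{e,e'\}+\bar\omega$. The sums $e+e'$ are $1,1,\omega,\omega$ in $y_0,\dots,y_3$, never $\bar\omega$, so these two sets are disjoint. Thus the colorings are proper on $Q_4\times Q_3$, and the 2-factor is square-free. It has $32$ cycles. At $z=1$ the cycle of an ee-vertex $(a,b,y_k,1)$ is described by the label of $(a+t,b+\theta,y_k)$ in $G$; that is, in the label formulas $s(a)$ and $s(b)$ are replaced by $s(a)+1$ and $s(b)+\omega$.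

Since $32-1=31$ is not divisible by $3$, switches as in Lemma 6(a) alone cannot lead to one cycle. This is where part (b) enters.

**Step 2: reduce $z=0$ to four cycles.** At $z=0$ use $F_1,\dots,F_5$ as before, but at first apply only $F_2,\dots,F_5$. This gives $K_2,\dots,K_5$.

**Step 3: reduce $z=1$ to four cycles.** Apply there the translates by $(t,\theta)$ of $[Sq_\omega,\{0,1\}]$, $[Sq_\omega,F]$, $[Sq_1,\{0,1\}]$, $[Sq_1,F]$, and call them $G_2,G_3,G_4,G_5$. Since $\{0,1\}+\theta=\{0,\bar\omega\}$ and $F+\theta=\{0,\omega\}$, they take place at $b=\{0,\bar\omega\},\{0,\omega\},\{0,\bar\omega\},\{0,\omega\}$. Their labels are those of the untranslated switches in $G$. For $b=\{0,1\}$ we have $(P,R)=(1,1)$ and for $b=F$ we have $(P,R)=(0,0)$, so the table in Step 2 of the previous section gives: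

| | $y_0$ | $y_1$ | $y_2$ | $y_3$ |
|---|---|---|---|---|
| $G_2$ | 00 | 10 | 10 | 00 |
| $G_3$ | 01 | 11 | 11 | 01 |
| $G_4$ | 10 | 00 | 00 | 10 |
| $G_5$ | 11 | 01 | 01 | 11 |

Each column shows the four labels once. So each of the 16 cycles at $z=1$ is met exactly once, and by Lemma 6(a) we get four cycles $K_2',\dots,K_5'$.

**Step 4: connect the two halves.** We use two switches with layers
$$Y_0=(y_0,0),\quad Y_1=(y_0,1),\quad Y_2=(y_1,1),\quad Y_3=(y_1,0),$$
which form a 4-cycle. For even $b$ the A-colors there are $0$, $0+\omega=\omega$, $\bar\omega+\omega=1$, $\bar\omega$. These are the colors (3) for $\gamma=0$, $u=\bar\omega$, since $\bar\omega u=\omega$ and $\omega u=1$. Take the 4-cycles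

- $V_1$: $\emptyset,\{0\},\{0,\bar\omega\},\{\bar\omega\}$ at $b=\emptyset$;
- $V_2$: $\{0,\bar\omega\},\{0,1,\bar\omega\},F,\{0,\omega,\bar\omega\}$ at $b=F$.

In $V_1$ we have $s(v_0)=0$, $d=0$, $d+u=\bar\omega$. In $V_2$ we have $s(v_0)=\bar\omega$, $d=\omega\bar\omega=1$, $d+u=1+\bar\omega=\omega$. In both cases $d=\omega s(v_0)$, so $\gamma=0$ and the switches apply. The syndromes are $(s(v_0),s(v_2))=(0,\bar\omega)$ for $V_1$ and $(\bar\omega,0)$ for $V_2$. The even endpoints of the removed edges in $Y_0,Y_1,Y_2,Y_3$ are $v_0,v_2,v_2,v_0$. Both $b$'s have $s(b)=0$; at $z=1$ this is replaced by $\omega$, and $p(0)=p(\omega)=0$, so the term $p(s(b))$ is $0$ throughout. With $s(a)$ replaced by $s(a)+1$ at $z=1$, the labels are: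

| | $(y_0,0)$ | $(y_0,1)$ | $(y_1,1)$ | $(y_1,0)$ |
|---|---|---|---|---|
| $V_1$ | $(p(0),r(0))=00$ | $(p(\omega),r(\omega))=01$ | $(q(\omega),r(\omega)+1)=10$ | $(q(0),r(0)+1)=01$ |
| cycle | $K_2$ | $K_3'$ | $K_2'$ | $K_5$ |
| $V_2$ | $(p(\bar\omega),r(\bar\omega))=10$ | $(p(1),r(1))=11$ | $(q(1),r(1)+1)=00$ | $(q(\bar\omega),r(\bar\omega)+1)=11$ |
| cycle | $K_4$ | $K_5'$ | $K_4'$ | $K_3$ |

The cycles are read off from the columns $y_0,y_1$ of the tables for $F_2,\dots,F_5$ (when $z=0$) and $G_2,\dots,G_5$ (when $z=1$). By Lemma 6(a), $V_1$ merges $K_2,K_5,K_2',K_3'$ into a cycle $Z$, and $V_2$ merges $K_3,K_4,K_4',K_5'$ into a cycle $Z'$. Only $Z$ and $Z'$ remain.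

**Step 5: the last merge.** Now apply $F_1$ at $z=0$. Its edges in $y_0,y_1,y_2,y_3$ lie on $K_3,K_5,K_4,K_2$, hence now on $Z',Z,Z',Z$. This is the pattern of Lemma 6(b), and the 2-factor is alternating. So we obtain a Hamiltonian cycle $H_{11}$ of $Q_{11}$. The counts are $32\to8\to2\to1$.

**Step 6: the switches are edge-disjoint.** This justifies performing them one after another. Switches with equal $b$ that meet a common layer are $F_2,F_4$ and $F_3,F_5$, treated before, and $G_2,G_4$ and $G_3,G_5$, whose even endpoints are the translates by $t$ of distinct vertices and so distinct. The switches $F_1,V_1,V_2$ are alone at $b=\{\omega,\bar\omega\},\emptyset,F$.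

**Step 7: no square.** The A- and B-edges of $H_{11}$ lie in the square-free 2-factor of Step 1. Since all switches are at even $b$, two Z-edges with different $b$'s differ in at least two coordinates of $b$. So only pairs of Z-edges with equal direction and equal $b$ matter.

For $b=\{0,\omega\}$ and for $b=\{0,\bar\omega\}$ the 4-cycles in use are $Sq_\omega,Sq_1$ at $z=0$ and their translates by $t$ at $z=1$:
$$\{1,\omega\},\{1,\omega,\bar\omega\},\{1,\bar\omega\},\{1\}\qquad\text{and}\qquad\emptyset,\{\omega\},\{\omega,\bar\omega\},\{\bar\omega\}.$$
The edges of the first bit are at the sets $v_1,v_3$, namely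
$$\{0,\omega,\bar\omega\},\{0\},\{0,1,\omega\},\{0,1,\bar\omega\},\{1,\omega,\bar\omega\},\{1\},\{\omega\},\{\bar\omega\},$$
which are the eight odd sets, each once. The edges of the second bit are at the sets $v_0,v_2$, namely
$$\{0,\omega\},\{0,\bar\omega\},\{0,1\},F,\{1,\omega\},\{1,\bar\omega\},\emptyset,\{\omega,\bar\omega\},$$
which are the eight even sets, each once. So two edges of equal direction always differ in at least two coordinates of $a$, whether or not their $z$ is the same.

For $b=\{\omega,\bar\omega\},\emptyset,F$ there is a single switch. For $V_1$ and $V_2$ the layers change the third bit between $Y_0,Y_1$ and $Y_2,Y_3$ and the first bit between $Y_1,Y_2$ and $Y_3,Y_0$. In each of the three switches the two added edges of equal direction are at $v_1,v_3$ or at $v_0,v_2$, which are distinct sets of equal parity. So again they differ in at least two coordinates, and $H_{11}$ is square-free. $\square$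

## From $Q_n$ to $Q_{n+2}$

Given a square-free Hamiltonian cycle $H$ of $Q_{8+t}$, we want one of $Q_{8+t}\times Q_2$. Take four copies of $H$, one in each new layer, and join them by a switch. Identical copies will not do: the same edge in two adjacent layers makes a square. The next attempt is to translate the copies by even sets $\tau$ in the variable $a$ alone. This moves the A-colors by (4). But take $H=H_{10}$. Its B-edges are all those of $G$, and for odd $a$ they form the matching $M_o$ of the layer, whatever $a$ is; so after translating $a$ they are the same edges again, and squares appear. Therefore we also translate $b$ by $\theta=\{1,\bar\omega\}$ in two of the copies, and we keep track of what is needed to do so again and again.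

**Definition (good cycle).** A Hamiltonian cycle $H$ of $Q_{8+t}$ is *good* if the following hold.

1. $H$ is square-free.
2. There is $c:Q_t\times\{0,1\}\to F$ such that all A-edges of $H$ at $(b,y)$ lie in $M_{c(y,|b|\bmod2)}$.
3. For each $y$ there are $o_y\in F$ and a 2-element set $N_y\subset F$ with element sum $\neq\bar\omega$, such that the B-edges of $H$ at $(a,y)$ have color $o_y$ if $a$ is odd and a color in $N_y$ if $a$ is even.
4. If $\mathcal Z$ is the set of Z-edges of $H$, then $\mathcal Z\cap(\mathcal Z+(\tau,\theta,0))=\emptyset$ for all even $\tau$.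
5. For at least two $y\in Q_t$, $H$ contains all edges of $M_{c(y,1)}$ at $(b,y)$ for every odd $b$.

**Step 1: $H_{10}$ and $H_{11}$ are good.** This gives the starting points. Item 1 has been shown. Item 2 holds because the A-edges belong to the layered 2-factors, with $c(y,0)=\alpha$, $c(y,1)=\beta$ in $Q_{10}$ and at $z=0$ in $Q_{11}$, and $\alpha+\omega,\beta+\omega$ at $z=1$. For item 3 take $o_y=o$, $N_y=\{e,e'\}$, and at $z=1$ take $o+\bar\omega$ and $\{e,e'\}+\bar\omega$; here $t$ is even, so translating by it preserves the parity of $a$. The element sums are $1,1,\omega,\omega$ in $y_0,\dots,y_3$, and adding $\bar\omega$ to both elements does not change them. Item 5 holds for all layers, since all switches are at even $b$ and so no edge at an odd $b$ was removed.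

For item 4, compute
$$\{0,\omega\}+\theta=F,\quad \{0,\bar\omega\}+\theta=\{0,1\},\quad \{\omega,\bar\omega\}+\theta=\{1,\omega\},\quad \emptyset+\theta=\{1,\bar\omega\},\quad F+\theta=\{0,\omega\}.$$
The Z-edges of $H_{10}$ occur only at $b\in\{\{0,\omega\},\{0,\bar\omega\},\{\omega,\bar\omega\}\}$, and none of the shifted sets $F,\{0,1\},\{1,\omega\}$ is among them. The Z-edges of $H_{11}$ occur at $\{0,\omega\},\{0,\bar\omega\},\{\omega,\bar\omega\},\emptyset,F$, and the only shifts that stay in this list exchange $\{0,\omega\}$ and $F$. At $F$ only $V_2$ acts; its edges are of the first bit at even $a$, namely at $v_0,v_2$, and of the third bit. At $\{0,\omega\}$ the edges of the first bit are at odd $a$, and all others are of the second bit. Since $\tau$ is even, translation preserves the parity of $a$, and it preserves the direction. So no Z-edge at one of these $b$ is translated to a Z-edge at the other. Hence item 4 holds.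

Now let $H$ be any good Hamiltonian cycle of $Q_{8+t}$.

**Step 2: four translated copies.** Put
$$(g_0,g_1,g_2,g_3)=(0,\bar\omega,\omega,1),\qquad \tau_0=\emptyset,\ \tau_1=\{0,\omega\},\ \tau_2=\{0,1\},\ \tau_3=\{0,\bar\omega\}.$$
Then $\omega s(\tau_i)=\omega\cdot(0,\omega,1,\bar\omega)=(0,\bar\omega,\omega,1)$, so $\omega s(\tau_i)=g_i$. Put $\theta_0=\theta_2=\emptyset$ and $\theta_1=\theta_3=\theta$; recall $\omega s(\theta)=\omega\omega=\bar\omega$. Let $H_i=H+(\tau_i,\theta_i,0)$, and place $H_i$ in layer $w_i$ of $Q_{8+t}\times Q_2$, where $(w_0,w_1,w_2,w_3)=(00,10,11,01)$. Each $H_i$ is a Hamiltonian cycle of its layer and square-free, as a translate of $H$.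

**Step 3: copies in adjacent layers share no edge.** We show that $H_i\cap H_{i+1}=\emptyset$ as edge sets of $Q_{8+t}$, with indices mod 4. The A-edges of $H_i$ at $(b,y)$ are translates by $\tau_i$ of A-edges of $H$ at $(b+\theta_i,y)$, where $b+\theta_i$ has the parity of $b$. By item 2 and (4) they have color $c(y,|b|\bmod2)+g_i$, and $g_i\neq g_{i+1}$. The B-edges of $H_i$ at $(a,y)$ are translates by $\theta_i$ of B-edges of $H$ at $(a+\tau_i,y)$, where $a+\tau_i$ has the parity of $a$. By item 3 they have color $o_y+\omega s(\theta_i)$ for odd $a$ and a color in $N_y+\omega s(\theta_i)$ for even $a$. The shifts $\omega s(\theta_i)$ are $0,\bar\omega,0,\bar\omega$, so consecutive ones differ by $\bar\omega$. Clearly $o_y\neq o_y+\bar\omega$, and $N_y\cap(N_y+\bar\omega)=\emptyset$ because the sum of the two elements of $N_y$ is not $\bar\omega$. Finally, the Z-edges of $H_i$ and $H_{i+1}$ are $\mathcal Z+(\tau_i,\theta_i,0)$ and $\mathcal Z+(\tau_{i+1},\theta_{i+1},0)$. Exactly one of $\theta_i,\theta_{i+1}$ is $\theta$, so after a common translation the claim is item 4 with $\tau=\tau_i+\tau_{i+1}$.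

**Step 4: merging the copies.** Let $y^*$ be one of the layers in item 5, let $b^*$ be any odd set, and let $c=c(y^*,1)$. The 4-cycle
$$v_0=\emptyset,\quad v_1=\{c\},\quad v_2=\{c,c+1\},\quad v_3=\{c+1\}$$
has $d=c$, $u=1$, $\gamma=c$, so by (3) its edges have colors $c,\ c+\bar\omega,\ c+\omega,\ c+1$, that is, $c+g_0,c+g_1,c+g_2,c+g_3$. Since $b^*+\theta_i$ is odd, item 5 says that $H$ contains all of $M_c$ at $(b^*+\theta_i,y^*)$, so $H_i$ contains all of $M_c+\tau_i=M_{c+g_i}$ at $(b^*,y^*)$. Hence the four edges, at $(b^*,y^*)$, belong to $H_0,H_1,H_2,H_3$ respectively. The edges added by the switch with layers $(y^*,w_0),(y^*,w_1),(y^*,w_2),(y^*,w_3)$ join different $w$'s, so they are not in the union of the copies. By Lemma 6(a) the switch merges the four cycles into one Hamiltonian cycle $H'$ of $Q_{8+t+2}$.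

**Step 5: $H'$ is good.** This allows us to repeat the construction. We check the five items.

*Item 1.* Take two opposite edges of a 4-cycle in a direction of the old cube $Q_{8+t}$. Either they lie in one copy, and are not both in $H'$ because $H_i$ is square-free; or they are the same edge of $Q_{8+t}$ in two adjacent layers $w_i,w_{i+1}$, and are not both in $H'$ by Step 3. In each of the two new directions $H'$ has just two edges: at $v_1$ and $v_3$ for the first new bit, at $v_0$ and $v_2$ for the second. In each pair the values of $a$ differ in two coordinates, and the other new bit differs as well: $w_0w_1$ and $w_2w_3$ have second bit $0$ and $1$, while $w_3w_0$ and $w_1w_2$ have first bit $0$ and $1$. So the edges of a pair differ in three coordinates and are not opposite in a 4-cycle.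

*Items 2 and 3.* By the computation in Step 3, in the layer $(y,w_i)$ we may use the colors $c(y,\cdot)+g_i$, the element $o_y+\omega s(\theta_i)$ and the set $N_y+\omega s(\theta_i)$. The sum of the two elements of the set is unchanged. The switch only removes A-edges and adds Z-edges.

*Item 4.* The translation $(\tau,\theta,0)$ preserves the layer and the direction of a Z-edge. The Z-edges in old directions in layer $w_i$ form $\mathcal Z+(\tau_i,\theta_i,0)$, and this set is disjoint from its translate because $\mathcal Z$ is. A Z-edge in a new direction is the only one in $H'$ with its direction and its value of the other new bit. Its translate has the same direction and the same other new bit, but a different $b$, since $\theta\neq\emptyset$; so the translate is not in $H'$.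

*Item 5.* Let $y^{**}\neq y^*$ be another layer from item 5 for $H$. For every odd $b$ the set $b+\theta_i$ is odd, so $H_i$ contains all edges of $M_{c(y^{**},1)}+\tau_i=M_{c(y^{**},1)+g_i}$ at $(b,y^{**})$, and the switch, which acts only at $y^*$, removes none of them. So the four layers $(y^{**},w_i)$ satisfy item 5 for $H'$, and four is at least two.

**Step 6: all dimensions from ten on.** By Step 1, $H_{10}$ and $H_{11}$ are good, and by Steps 2 to 5 a good Hamiltonian cycle of $Q_n$ yields one of $Q_{n+2}$. Starting from $H_{10}$ and $H_{11}$ we obtain good, and therefore square-free, Hamiltonian cycles of $Q_n$ for all $n\ge10$. This proves (B), and with it the theorem. $\square$
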